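# Looping off the top cell at large primes

## 1. Three attaching maps: $S^3\times S^3$, $\mathbb{CP}^2$, and a connected sum

Start with $M=S^3\times S^3$, with cells in dimensions $0,3,3,6$. Remove the top cell: what is left is $\overline M=S^3\vee S^3$, and the $6$-cell is attached by the Whitehead product $S^5\to S^3\vee S^3$. Let $i:\overline M\to M$ be the inclusion, and let $i_1,i_2:S^3\to S^3\vee S^3$ be the inclusions of the two spheres. Define
$$s:\Omega S^3\times\Omega S^3\to\Omega(S^3\vee S^3),\qquad s(\omega_1,\omega_2)=(i_1\omega_1)\cdot(i_2\omega_2),$$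
where the dot is loop multiplication. In $\Omega M=\Omega S^3\times \Omega S^3$ we get $\Omega i\circ s(\omega_1,\omega_2)=(\omega_1\cdot c,\;c\cdot\omega_2)$ with $c$ the constant loop, and this is homotopic to the identity as a function of $(\omega_1,\omega_2)$. So $\Omega i$ has a right homotopy inverse. After looping, $M$ is a retract of $M$ without its top cell.

Now take $M=\mathbb{CP}^2$. Here $\overline M=S^2$. From the Hopf fibrations, $\pi_5(\mathbb{CP}^2)\cong\pi_5(S^5)=\mathbb Z$, while $\pi_5(S^2)\cong\pi_5(S^3)=\mathbb Z/2$. A right homotopy inverse of $\Omega i$ would make $\pi_5(S^2)\to\pi_5(\mathbb{CP}^2)$ onto. This is impossible, and it stays impossible after inverting any finite set of primes. Likewise $M=S^m$ has $\overline M\simeq *$, and $\Omega i$ has no right homotopy inverse, even rationally.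

Now a bigger example. Let $W=(S^3\times S^3)\#(S^3\times S^3)$, so $\overline W=S^3\vee S^3\vee S^3\vee S^3$, with the $6$-cell attached by the sum of two Whitehead products. Collapsing the connecting $5$-sphere and projecting each summand to its first factor gives $W\to (S^3\times S^3)\vee(S^3\times S^3)\to S^3\vee S^3$. The inclusion of the first and third spheres of $\overline W$ is a section up to homotopy. So $S^3\vee S^3$ is a homotopy retract of $W$. Since $\pi_*(\Omega(S^3\vee S^3))\otimes\mathbb Q$ is a free graded Lie algebra on two generators, $\pi_*(W)\otimes\mathbb Q$ is infinite dimensional. The trick for $S^3\times S^3$ wrote $\Omega M$ as a product of two loop spaces of spheres, each of which visibly comes from $\overline M$. For $W$ no such finite list of spheres is available. Does $\Omega \overline W\to\Omega W$ still have a right homotopy inverse? And for which complexes, after inverting how many primes, is the answer yes?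

## 2. Inert attaching maps and rationally hyperbolic complexes

Let $M$ be a simply connected finite CW-complex that is an $m$-dimensional Poincaré Duality complex with its minimal cell structure, so that it has a unique top cell. There is a homotopy cofibration
$$S^{m-1}\xrightarrow{\;h\;}\overline M\xrightarrow{\;i\;}M ,$$
where $\overline M$ is $M$ with the top cell removed and $h$ attaches that cell.

**Definition (inert).** The map $h$ is *inert* if $\Omega i:\Omega\overline M\to\Omega M$ has a right homotopy inverse. It is *inert after localization away from $P$*, for a set $P$ of primes, if this holds after all spaces are localized away from $P$, that is, with the primes in $P$ inverted. It is *inert at large primes* if this holds for some finite $P$. It is *rationally inert* if it holds for the rationalizations.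

So $h$ is inert for $S^3\times S^3$; for $\mathbb{CP}^2$ and for spheres it is not inert at large primes.

A simply connected finite complex $X$ is *rationally elliptic* if $\pi_*(X)\otimes\mathbb Q$ is finite dimensional and *rationally hyperbolic* if $\pi_*(X)\otimes\mathbb Q$ grows exponentially. The rational dichotomy says that one of the two holds. Thus $S^3\times S^3$ and $\mathbb{CP}^2$ are elliptic and $W$ is hyperbolic. By a theorem of Halperin and Lemaire, $h$ is rationally inert whenever $H^*(M;\mathbb Q)$ is not generated by a single element. Ruizhi Huang's paper "Local hyperbolicity, inert maps and Moore's conjecture", arXiv:2504.09787 (2025), shows that for elliptic $M$ with this property $h$ is inert at large primes, and it is the source of the question for hyperbolic $M$. The answer is yes. The proof below uses neither of these two results.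

**Theorem A.** If $M$ is a simply connected, rationally hyperbolic, finite Poincaré Duality complex, there is a finite set $P$ of primes such that $h$ is inert after localization away from $P$.

**Theorem B.** Let $M=\overline M\cup_h e^m$ be a simply connected finite CW-complex, $m\ge3$, $\dim\overline M\le m-1$, such that $H^*(M;\mathbb Q)$ satisfies Poincaré duality of formal dimension $m$. The following are equivalent:

- (B1) $H^*(M;\mathbb Q)$ is not generated by a single element;
- (B2) $h$ is rationally inert;
- (B3) $h$ is inert after localization away from some finite set of primes.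

**Addendum C.** Let $M$ be a Poincaré Duality complex as at the start of this section, and let $n$ be the least positive degree with $H_n(M;\mathbb Q)\ne0$. If $n$ is odd and $n<m$, one may take
$$P=\{p\text{ prime}: H_*(M;\mathbb Z)\text{ has }p\text{-torsion, or }p\le(m-n+2)/2\}.$$

**Theorem B implies Theorem A.** Suppose $H^*(M;\mathbb Q)$ is generated by one element $x$. If $|x|$ is odd then $x^2=0$ and $M$ is rationally an odd sphere. If $|x|$ is even, the cohomology is $\mathbb Q[x]/(x^{r+1})$ and the minimal model is $\Lambda(x,y)$ with $dy=x^{r+1}$. In both cases $\pi_*(M)\otimes\mathbb Q$ is finite dimensional, so $M$ is not hyperbolic. If $m=2$ or $m=3$, duality and simple connectivity force $M\simeq S^m$, which is elliptic. Hence a hyperbolic $M$ has $m\ge4$ and satisfies (B1), and (B3) is the assertion of Theorem A.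

The plan for Theorem B is as follows. If the lowest rational homotopy class has odd degree, a sphere splits off $\Omega M$, and the rest can be lifted by obstruction theory relative to a well chosen subspace. If the lowest degree is even, we pass to the total space of a fibration over $M$ whose fibre is an odd sphere. This kills one even class, keeps Poincaré duality, and lets inertness descend from the total space to $M$.

## 3. Poincaré duality over $\mathbb Z[1/P]$, and truncations

Spaces have the homotopy type of pointed connected CW-complexes, and maps are pointed. Throughout $k=\mathbb Z[1/P]$ with $P$ a finite, possibly empty, set of primes. This is a principal ideal domain. A simply connected space is *$k$-local* if its homotopy groups, equivalently its reduced integral homology groups, are $k$-modules. We use the standard facts about the localization $X\to X_k$ of a simply connected space: it tensors homotopy and reduced homology with $k$, it preserves fibre sequences of simply connected spaces, $(\Omega X)_k\simeq\Omega(X_k)$, and a map to a $k$-local space extends, uniquely up to homotopy, along any map of simply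 connected spaces that induces an isomorphism on $H_*(-;k)$. Write $S^n_k$ for the localized sphere, with $S^1_k=K(k,1)$. Then $\Sigma S^{n-1}_k\simeq S^n_k$ for $n\ge2$.

The total spaces that we shall build are not finite complexes with a top cell, so we need versions of "Poincaré complex" and "remove the top cell" that see only homology.

**Definition ($k$-PD space).** A *$k$-PD space of dimension $d$* is a simply connected $k$-local space $X$ such that $H_*(X;k)$ is a finitely generated free $k$-module; $H_j(X;k)=0$ for $j>d$ and $H_d(X;k)\cong k$ with generator $[X]$; and the pairings $H^j(X;k)\otimes H^{d-j}(X;k)\to k$, $(x,y)\mapsto\langle x\cup y,[X]\rangle$, are perfect. Its *bottom degree* is the least $n>0$ with $H_n(X;k)\neq0$.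

For example, $W$ is a $\mathbb Z$-PD space with $d=6$, $n=3$. The manifold $SU(3)/SO(3)$ has integral homology $\mathbb Z,0,\mathbb Z/2,0,0,\mathbb Z$. It is not a $\mathbb Z$-PD space because of the torsion, but with $2$ inverted it is one, equivalent to $S^5_k$, with $n=d=5$.

Since $X$ is $k$-local, $H_j(X;\mathbb Z)=H_j(X;k)$ for $j>0$. So $X$ is $(n-1)$-connected, $n\ge2$, and $\pi_n(X)\cong H_n(X;k)$ is free and nonzero. If $n<d$, duality gives $H_{d-n}(X;k)\ne0$ with $d-n>0$, so $d-n\ge n$. We record
$$n<d\ \Longrightarrow\ d\ge2n\ge4,\quad n\le d-2,\qquad H_j(X;k)=0\ \text{ for } d-n<j<d. \tag{1}$$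
The vanishing holds because $H^{d-j}(X;k)=0$ for $0<d-j<n$.

**Definition (truncation, inert space).** Let $d\ge3$. A *truncation* of a $k$-PD space $X$ is a map $i:\overline X\to X$ with $\overline X$ simply connected and $k$-local, $H_j(i;k)$ an isomorphism for $j<d$, and $H_j(\overline X;k)=0$ for $j\ge d$. We call $X$ *inert* if $\Omega i$ has a right homotopy inverse for some truncation $i$.

For $X=S^2_k\times S^2_k$, the inclusion of $S^2_k\vee S^2_k$ is a truncation. Both notions depend only on the homotopy type of $X$. If $k\subset k'$, then $X_{k'}$ is a $k'$-PD space of the same dimension and bottom degree, because $H_*(X_{k'};k')=H_*(X;k)\otimes k'$. Truncations localize to truncations and right homotopy inverses localize, so inertness passes from $X$ to $X_{k'}$.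

**Lemma 1.** Let $X$ be simply connected and $k$-local with each $H_j(X;k)$ finitely generated free. Let $t\ge2$ and let $K\subset H_t(X;k)$ be a direct summand. There is $f:X'\to X$ with $X'$ simply connected and $k$-local, $H_j(f;k)$ an isomorphism for $j<t$, $H_t(f;k)$ injective with image $K$, and $H_j(X';k)=0$ for $j>t$. In particular truncations exist (take $t=d-1$, $K=H_{d-1}(X;k)$).

*Proof.* We attach cells degree by degree. Put $X_1=*$. Let $2\le j\le t$ and suppose we have $f_{j-1}:X_{j-1}\to X$, made an inclusion by a mapping cylinder, with $X_{j-1}$ simply connected and $k$-local, $H_*(f_{j-1})$ an isomorphism in degrees $\le j-1$, and $H_{\ge j}(X_{j-1};k)=0$. The exact sequence of the pair gives $H_l(X,X_{j-1})=0$ for $l\le j-1$ and $H_j(X)\cong H_j(X,X_{j-1})$. Relative Hurewicz gives $\pi_j(X,X_{j-1})\cong H_j(X,X_{j-1})\cong H_j(X;k)$.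

Put $K_j=H_j(X;k)$ if $j<t$ and $K_t=K$. Represent a $k$-basis of $K_j$ by maps $(D^j,S^{j-1})\to(X,X_{j-1})$. Attach the corresponding ordinary $j$-cells to $X_{j-1}$, extend the map to $X$ by means of the discs, and localize. This gives $f_j:X_j\to X$. The pair $(X_j,X_{j-1})$ has $k$-homology only in degree $j$, where it maps isomorphically onto $K_j\subset H_j(X,X_{j-1})$. Since $H_j(X)\to H_j(X,X_{j-1})$ is onto, the boundary $H_j(X,X_{j-1})\to H_{j-1}(X_{j-1})$ is zero, and by naturality so is the boundary $H_j(X_j,X_{j-1})\to H_{j-1}(X_{j-1})$. Hence homology below degree $j$ is unchanged, $H_j(X_j;k)\cong K_j\subset H_j(X;k)$ via $f_j$, and higher homology is $0$. Take $X'=X_t$. $\square$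

## 4. Lifting maps past the top cell

This section says that a space that is homologically of dimension less than $d$ maps to $X$ through the truncation. The relative form (a) is the one that matters in Section 7.

**Lemma 2.** Let $i:\overline X\to X$ be a truncation of a $k$-PD space of dimension $d\ge4$.

(a) Assume that $i$ is a fibration. Let $(Y,B)$ be a CW pair, $B\neq\emptyset$, with $H_j(Y,B;k)=0$ for $j\ge d$ and $H_{d-1}(Y,B;k)$ free. Let $f:Y\to X$. Then every lift of $f|_B$ to $\overline X$ extends to a lift of $f$.

(b) For arbitrary $i$, let $Y$ be a pointed CW-complex with $H_j(Y;k)=0$ for $j\ge d$ and $H_{d-1}(Y;k)$ free. Then every pointed $f:Y\to X$ is homotopic to $i\circ g$ for some pointed $g:Y\to\overline X$.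

*Proof.* (a) By the definition of a truncation, $H_j(X,\overline X;\mathbb Z)=0$ for $j<d$. Hence the fibre $F$ of $i$ is $(d-2)$-connected by relative Hurewicz. In particular $F$ is simply connected. Each $\pi_j(F)$ is an extension of a kernel by a cokernel of maps of $k$-modules, so it is a $k$-module. As $X$ is simply connected, the obstructions to extending the lift lie in untwisted groups $H^{j+1}(Y,B;\pi_j(F))$ with $j\ge d-1$. For a $k$-module $G$,
$$H^l(Y,B;G)\cong\mathrm{Hom}_k(H_l(Y,B;k),G)\oplus\mathrm{Ext}_k(H_{l-1}(Y,B;k),G), \tag{2}$$
which is $0$ for $l\ge d$. So the lift extends skeleton by skeleton. Passing from the $l$-skeleton to the $(l+1)$-skeleton changes the lift only on $l$-cells, so the process converges for infinite-dimensional $(Y,B)$ too.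

(b) Factor $i=i'c$ with $c$ a homotopy equivalence and $i'$ a fibration; $i'$ is again a truncation. Part (a) with $B=*$ gives $g'$ with $i'g'=f$. Since $c$ induces a bijection on pointed homotopy classes of maps from $Y$, we have $g'\simeq cg$ for some $g$, so $f\simeq i'cg=ig$. $\square$

**Lemma 3.** If $X$ ($d\ge4$) is inert, then $\Omega i$ has a right homotopy inverse for every truncation $i:\overline X\to X$.

*Proof.* Let $s$ be a right homotopy inverse of $\Omega i_0$ for one truncation $i_0:\overline X_0\to X$. Since $H_{d-1}(\overline X_0;k)\cong H_{d-1}(X;k)$ is free and $H_{\ge d}(\overline X_0;k)=0$, Lemma 2(b) gives $i_0\simeq i g$. Then $\Omega i\circ(\Omega g\circ s)\simeq\Omega i_0\circ s\simeq 1$. $\square$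

## 5. Splitting off an odd sphere, and a fibre with unbounded homology

**Proposition 5.** Let $X$ be a $k$-PD space of dimension $d$ with odd bottom degree $n<d$. If $\pi_j(S^n)\otimes k=0$ for $n<j\le d-1$, then $X$ is inert.

By Serre's theorem the groups $\pi_j(S^n)$ with $n$ odd and $j>n$ are finite, so the hypothesis holds after enlarging $P$ by finitely many primes. Note that $n\ge3$, and that (1) applies. Write $S=S^n_k$, and let $\iota\in H^n(S;k)$ be a generator.

**Step 1: split $\Omega X$.** The aim is a map $X\to S$ with a section up to equivalence. Choose $a\in H^n(X;k)=\mathrm{Hom}(H_n(X;k),k)$ and $\alpha\in\pi_n(X)\cong H_n(X;k)$, members of dual bases, with $\langle a,\alpha\rangle=1$. As $X$ is $k$-local, $\alpha$ extends to $\alpha:S\to X$. The fibre of $\iota:S\to K(k,n)$ has homotopy groups $\pi_j(S)$ for $j>n$ and $0$ otherwise. So the obstructions to lifting $a:X\to K(k,n)$ to $S$ lie in $H^{j+1}(X;\pi_j(S))$ with $j>n$. For $j\le d-1$ the coefficients vanish by hypothesis. For $j\ge d$ the group vanishes by (2), because $H_d(X;k)$ is free and $H_{>d}(X;k)=0$. Hence there is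
$$q:X\to S,\qquad q^*\iota=a,\qquad q\alpha \text{ an equivalence}.$$
Let $j:N\to X$ be the homotopy fibre of $q$. Since $q_*$ is onto on homotopy groups and is split by $\alpha_*$, we get $\pi_l(X)=\alpha_*\pi_l(S)\oplus j_*\pi_l(N)$ for all $l$. The spaces $\Omega S$, $\Omega N$ and $\Omega X$ are connected ($\pi_1(N)$ lies between $\pi_2(S)=0$ and $\pi_1(X)=0$). So
$$(\Omega\alpha)\cdot(\Omega j):\Omega S\times\Omega N\to\Omega X \tag{3}$$
is a homotopy equivalence.

**Step 2: lift $\alpha$.** Let $i:\overline X\to X$ be a truncation. The homology of $S$ is $k$ in degree $n\le d-2$, so Lemma 2(b) gives $\tilde\alpha:S\to\overline X$ with $i\tilde\alpha\simeq\alpha$.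

If we could also lift $j:N\to X$ to some $g:N\to\overline X$, we would be done as for $S^3\times S^3$: the product $(\Omega\tilde\alpha)\cdot(\Omega g)$ followed by $\Omega i$ would be homotopic to the equivalence (3). The sensible first attempt is to apply Lemma 2(b) to $Y=N$, and it needs $H_l(N)=0$ for $l\ge d$. Let us test this on $W$. Here $q:W\to S^3$ exists without localization: collapse the second summand and project to the first factor. Comparing the homology of $N$ with that of $W$ is the job of the Wang sequence of a map to $S^n$. For $n=3$ it reads (this is Lemma 4 below with $X'=\emptyset$, $k=\mathbb Z$)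
$$\cdots\to H_{l+1}(W)\xrightarrow{\tau}H_{l-2}(N)\to H_l(N)\xrightarrow{j_*}H_l(W)\xrightarrow{\tau}H_{l-3}(N)\to\cdots,\qquad j_*\tau(y)=\pm y\cap a .$$

- $H_0(N)=\mathbb Z$ and $H_1(N)=0$. In degree $2$, the map $\tau:H_3(W)\to H_0(N)$ is onto, since it is evaluation of $a$ up to sign, so $H_2(N)=0$. In degree $3$ we get $H_3(N)=\ker(\tau:H_3(W)\to H_0(N))\cong\mathbb Z^3$, and in degree $4$ we get $H_4(N)=0$.
- In degree $5$ the sequence is $H_6(W)\xrightarrow{\tau}H_3(N)\to H_5(N)\to0$. Since $j_*\tau[W]=\pm[W]\cap a$ is part of a basis of $H_3(W)$, $\tau[W]$ is part of a basis of $H_3(N)$. So $H_5(N)\cong\mathbb Z^2$, and $H_6(N)=0$ as $\tau$ is injective on $H_6(W)$ and $H_4(N)=0$.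
- For $l\ge7$ the groups of $W$ vanish and $H_l(N)\cong H_{l-2}(N)$.

So $H_l(N)\cong\mathbb Z^2$ for every odd $l\ge5$. The hypothesis of Lemma 2(b), which needs vanishing from degree $d=6$ on, fails in infinitely many degrees. Lifting the fibre by dimension alone stops here.

The computation also shows the cure. After degree $3$ the homology of $N$ is periodic: it is built from shifted copies of the homology of $W$. Restrict $q$ to $X'=S^3\vee S^3\vee S^3\subset\overline W$, where we leave out the sphere whose class is dual to the first one, that is, the class $\pm[W]\cap a$. On $X'$, $q$ is the identity on the first sphere and trivial on the others. Its fibre $N'$ is $(S^3\vee S^3)\times\Omega S^3$ with $*\times\Omega S^3$ collapsed, which has homology $\mathbb Z^2$ in every odd degree $\ge3$. Over $X'$ there is no trouble lifting, because $X'$ already lies in $\overline W$. And the ranks of $H_*(N)$ and $H_*(N')$ differ only in degree $3$. So we should lift on $N'$ first and then extend over $N$ relative to $N'$. To carry this out we need the Wang sequence for pairs.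

## 6. The Wang sequence of a pair over a local sphere

**Lemma 4 (relative Wang sequence).** Let $n\ge2$, $S=S^n_k$, and let $\iota\in H^n(S;k)$ be a generator. Let $q:X\to S$ be a map, $X'\subset X$ a subcomplex (possibly empty), $N$ and $N'$ the homotopy fibres of $q$ and $q|_{X'}$, and $j:(N,N')\to(X,X')$ the canonical map. With coefficients $k$ there is a long exact sequence
$$\cdots\to H_{l+1}(X,X')\xrightarrow{\tau}H_{l+1-n}(N,N')\to H_l(N,N')\xrightarrow{j_*}H_l(X,X')\xrightarrow{\tau}H_{l-n}(N,N')\to\cdots$$
with $j_*\tau(y)=\pm\,y\cap q^*\iota$.

*Proof.* **Step 1: a model over the ordinary sphere.** Let $\lambda:S^n\to S$ be the localization. Write $S^n=D_+\cup D_-$ with $D_+\cap D_-=S^{n-1}$ and base point $*\in S^{n-1}$. Put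
$$E=\{(x,\omega,b):x\in X,\ b\in S^n,\ \omega:I\to S,\ \omega(0)=q(x),\ \omega(1)=\lambda(b)\},\qquad p(x,\omega,b)=b,$$
and let $E'\subset E$ be the part with $x\in X'$. The space $\{(x,\omega):\omega(0)=q(x)\}$ is equivalent to $X$ and is a fibration over $S$ by $\omega\mapsto\omega(1)$; $p$ is its pullback along $\lambda$. So $p$ and $p|_{E'}$ are fibrations with fibres $N$ and $N'$ over $*$. As $\lambda$ is a $k$-homology isomorphism of simply connected spaces, comparing Serre spectral sequences shows that $\epsilon:E\to X$, $(x,\omega,b)\mapsto x$, and its restriction $E'\to X'$ are $k$-homology isomorphisms. Hence $H_*(E,E')\cong H_*(X,X')$.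

**Step 2: the exact sequence.** For $A\subset S^n$ let $E_A,E'_A$ be the parts over $A$, and let $R(A)=C_*(E_A)/C_*(E'_A)$, with singular chains over $k$. This is free on the simplices of $E_A$ that do not lie in $E'$, so $R(A)\subset R(S^n)$ and $R(D_+)\cap R(D_-)=R(S^{n-1})$. We claim that the inclusion
$$R(D_+)/R(S^{n-1})\cong\big(R(D_+)+R(D_-)\big)/R(D_-)\ \longrightarrow\ R(S^n)/R(D_-)$$
induces an isomorphism in homology. Let $U_\pm\supset D_\pm$ be $S^n$ minus the center of the opposite hemisphere. By the theorem on small simplices, for $E$ and for $E'$, the inclusion $R(U_+)+R(U_-)\subset R(S^n)$ is a homology isomorphism. Since $D_\pm\subset U_\pm$ and $S^{n-1}\subset U_+\cap U_-$ are homotopy equivalences and $p$, $p|_{E'}$ are fibrations, the inclusions $R(D_\pm)\subset R(U_\pm)$ and $R(S^{n-1})\subset R(U_+\cap U_-)$ are homology isomorphisms. By Mayer–Vietoris and the five lemma, so is $R(D_+)+R(D_-)\subset R(U_+)+R(U_-)$. The claim follows.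

The sequence $0\to R(D_-)\to R(S^n)\to R(S^n)/R(D_-)\to0$ has homology $H_l(N,N')$ on the left ($D_-$ is contractible) and $H_l(X,X')$ in the middle. It remains to identify the right-hand homology with $H_{l-n}(N,N')$.

**Step 3: cap product with the sphere class.** Since $H^n(S^n,D_-;k)\to H^n(S^n;k)$ is an isomorphism, there is a cocycle $z$ on $S^n$ that vanishes on simplices in $D_-$ and represents $\lambda^*\iota$. Its restriction to $D_+$ represents a generator of $H^n(D_+,S^{n-1};k)$. Capping with $p^\#z$ kills chains over $D_-$, so it defines, up to sign, chain maps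
$$R(S^n)/R(D_-)\to R(S^n),\qquad R(D_+)/R(S^{n-1})\to R(D_+), \tag{4}$$
both lowering degree by $n$ and compatible with the inclusions. The second one is a homology isomorphism. To see this, choose paths $c_b$ in $S$ from $\lambda(*)$ to $\lambda(b)$, continuous in $b\in D_+$. The map $((x,\omega),b)\mapsto(x,\omega\cdot c_b,b)$ from $N\times D_+$ to $E_{D_+}$ is a map of fibrations over $D_+$ that is a homotopy equivalence on each fibre. Hence it is a weak equivalence, also over $S^{n-1}$, and the same holds for $N'$. Under it $p$ becomes the projection to $D_+$. By the Künneth theorem the homology of $C_*(N\times D_+)/\big(C_*(N'\times D_+)+C_*(N\times S^{n-1})\big)$ consists of the classes $v\times w$ with $v\in H_{l-n}(N,N')$ and $w$ a fixed generator of $H_n(D_+,S^{n-1};k)$. Since $(v\times w)\cap(1\times z)=\pm\, v\times(w\cap z)$ and $w\cap z$ is a unit times the class of a point, the cap product is an isomorphism onto $H_{l-n}(N\times D_+,N'\times D_+)\cong H_{l-n}(N,N')$. This gives the long exact sequence, with $\tau$ the composite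
$$H_l(X,X')\cong H_l(E,E')\to H_l\big(R(S^n)/R(D_-)\big)\cong H_l\big(R(D_+)/R(S^{n-1})\big)\xrightarrow{\cap z}H_{l-n}(R(D_+))\cong H_{l-n}(N,N').$$

**Step 4: the formula.** By the compatibility in (4), pushing $\tau(y)$ forward along $(N,N')\to(E,E')$ gives $\pm\, y\cap p^*\lambda^*\iota$. The paths $\omega$ are a homotopy from $q\epsilon$ to $\lambda p$, so $p^*\lambda^*\iota=\epsilon^*q^*\iota$. Pushing forward along $\epsilon$ gives $j_*\tau(y)=\pm\,y\cap q^*\iota$. $\square$

## 7. Odd bottom degree: lifting relative to a small subspace

We finish the proof of Proposition 5, with the notation of Steps 1 and 2 of Section 5.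

**Step 3: the subspace $X'$.** Here we isolate the one homology class responsible for the trouble. Let $\beta=[X]\cap a\in H_{d-n}(X;k)$. Perfectness says that $H^n(X;k)\to\mathrm{Hom}(H^{d-n}(X;k),k)=H_{d-n}(X;k)$ is an isomorphism, and up to sign it takes $a$ to $\beta$. As $a$ is a basis element, so is $\beta$. Write $H_{d-n}(X;k)=k\beta\oplus K$ and take $X'\to X$ from Lemma 1 with $t=d-n$ and this $K$. Replacing $X$ by a mapping cylinder, we may assume that $X'$ is a subcomplex of $X$. Since $H_l(X;k)=0$ for $d-n<l<d$ by (1), and $H_l(X';k)=0$ for $l>d-n$, the exact sequence of the pair shows that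
$$H_*(X,X';k)\ \text{ is free on } \bar\beta \text{ in degree } d-n \text{ and } [X] \text{ in degree } d, \tag{5}$$
where $\bar\beta$ is the image of $\beta$ and we write $[X]$ also for its image.

**Step 4: the homology of $(N,N')$.** Let $N'$ be the homotopy fibre of $q|_{X'}$ and $A_l=H_l(N,N';k)$. We show that $A_*\cong k$, concentrated in degree $d-n$. By Lemma 4 the sequence
$$H_{l+1}(X,X')\xrightarrow{\tau}A_{l+1-n}\to A_l\xrightarrow{j_*}H_l(X,X')\xrightarrow{\tau}A_{l-n}$$
is exact. Use (5) and $n\ge3$, and go up in $l$.

- $l<d-n$: $A_{l+1-n}\to A_l\to H_l(X,X')=0$ is exact and $l+1-n<l$, so $A_l=0$ by induction on $l$.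
- $l=d-n$: $A_{d-2n+1}=0=A_{d-2n}$ by the first case, so $j_*:A_{d-n}\to H_{d-n}(X,X')=k\bar\beta$ is an isomorphism. Also $j_*\tau[X]=\pm\,[X]\cap a=\pm\bar\beta$. Hence $\tau:H_d(X,X')\to A_{d-n}$ is an isomorphism.
- $d-n<l<d-1$: $A_{l+1-n}=0$ because $l+1-n<d-n$, and $H_l(X,X')=0$. So $A_l=0$.
- $l=d-1$: $H_d(X,X')\xrightarrow{\tau}A_{d-n}\to A_{d-1}\to H_{d-1}(X,X')=0$ is exact and $\tau$ is onto. So $A_{d-1}=0$.
- $l=d$: $H_{d+1}(X,X')=0$ and $\tau$ is injective on $H_d(X,X')$, so $A_d\cong A_{d+1-n}$. Since $d-n<d+1-n<d-1$, this is $0$ by the third case.
- $l>d$: $A_l\cong A_{l+1-n}$ and $d-n<l+1-n<l$. So $A_l=0$ by induction.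

Duality entered in the second case. It makes $\tau$ cancel the top class against the dual of the bottom class, and this stops the periodic growth seen in Section 5.

**Step 5: lift the fibre.** Turn $i$ into a fibration; this changes $\overline X$ only up to homotopy equivalence. The homology of $X'$ is free and vanishes above degree $d-n\le d-3$, so Lemma 2(a) with $B=*$ gives a pointed $u:X'\to\overline X$ with $iu$ equal to the inclusion $X'\subset X$. Take the standard model $N=\{(x,\omega):\omega(0)=q(x),\,\omega(1)=*\}$, so that $N'=j^{-1}(X')$. Let $(Y,B)=(|\mathrm{Sing}\,N|,|\mathrm{Sing}\,N'|)$, a CW pair, with the canonical weak equivalences $\varepsilon:(Y,B)\to(N,N')$, and put $f=j\varepsilon:Y\to X$. On $B$ the map $u\circ j|_{N'}\circ\varepsilon|_B$ is a lift of $f|_B$. By Step 4, $H_*(Y,B;k)$ is $k$ in the single degree $d-n<d-1$. So Lemma 2(a) extends this lift to $g:Y\to\overline X$ with $ig=f$.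

**Step 6: multiply.** By (3), $e=(\Omega\alpha)\cdot(\Omega f):\Omega S\times\Omega Y\to\Omega X$ is a weak equivalence of spaces of CW homotopy type, hence a homotopy equivalence. Since $\Omega i$ preserves loop multiplication,
$$\Omega i\circ\big((\Omega\tilde\alpha)\cdot(\Omega g)\big)\simeq(\Omega\alpha)\cdot(\Omega f)=e .$$
So $\big((\Omega\tilde\alpha)\cdot(\Omega g)\big)\circ e^{-1}$ is a right homotopy inverse of $\Omega i$, and $X$ is inert. This proves Proposition 5. $\square$

The hypothesis on $\pi_j(S^n)\otimes k$ was used only to construct $q$. For $W$ the map $q$ exists over $\mathbb Z$, with $q^*\iota=a$ and with the first sphere as $\alpha$. So the attaching map of $W$ is inert with no localization at all.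

## 8. Even bottom degree: the sphere becomes the fibre

Let $V=\mathbb{CP}^2\#\mathbb{CP}^2\#\mathbb{CP}^2$, with bottom degree $2$. Section 5 would want a map $q:V\to S^2$, at least rationally, with $q^*\iota=a\ne0$ in $H^2(V;\mathbb Q)$. Then $a^2=q^*(\iota^2)=0$. But in the standard basis $a=(a_1,a_2,a_3)$ and $a^2$ is $a_1^2+a_2^2+a_3^2\neq0$ times a generator. So there is no such $q$, even rationally. In terms of the proof, for even $n$ the group $\pi_{2n-1}(S^n)\otimes\mathbb Q$ is nonzero, and no finite set $P$ makes the obstructions of Step 1 go away.

What does exist for even $n$ is a map that looks like $X\to K(k,n)$, and the looped target $K(k,n-1)$ is approximated at large primes by the odd sphere $S^{n-1}_k$. So we use an odd sphere as a fibre. For $S^2\times S^2$ this is the circle bundle $S^1\to S^3\times S^2\to S^2\times S^2$, the Hopf map on one factor: the total space still satisfies Poincaré duality, its dimension went up by $n-1=1$, and one class of $\pi_2$ has disappeared.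

**Proposition 6.** Let $X$ be a $k$-PD space of dimension $d$ with even bottom degree $n<d$. After enlarging $P$ by finitely many primes (and localizing $X$ accordingly) there is a $k$-PD space $N$ of dimension $D=d+n-1$ and a map $j:N\to X$ such that:

(a) $\dim\pi_l(N)\otimes\mathbb Q=\dim\pi_l(X)\otimes\mathbb Q$ for $l\ne n$, and $\dim\pi_n(N)\otimes\mathbb Q=\dim\pi_n(X)\otimes\mathbb Q-1$;

(b) for every finite $P''\supseteq P$ with $k''=\mathbb Z[1/P'']$: if $N_{k''}$ is inert then $X_{k''}$ is inert.

*Proof.* Write $S=S^{n-1}_k$. Choose $a\in H^n(X;k)$ and $\alpha\in\pi_n(X)\cong H_n(X;k)$, members of dual bases, with $\langle a,\alpha\rangle=1$.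

**Step 1: a map to $BSO(n)_k$ with Euler class $a$.** We want a fibration over $X$ with fibre $S$ and Euler class $a$, and we pull it back from the universal oriented sphere bundle. Recall that $H^*(BSO(n);\mathbb Q)=\mathbb Q[p_1,\dots,p_{n/2-1},e]$, with integral classes $|p_i|=4i$ and $|e|=n$. Together these classes define
$$\Psi:BSO(n)\to T=\prod_{i=1}^{n/2-1}K(\mathbb Z,4i)\times K(\mathbb Z,n).$$
All these degrees are even, so $H^*(T;\mathbb Q)$ is the polynomial algebra on the fundamental classes and $\Psi$ is an isomorphism on rational cohomology. Both spaces are simply connected with finitely generated homotopy groups, so $\Psi_*$ is an isomorphism on $\pi_*\otimes\mathbb Q$, and its kernel and cokernel on each $\pi_l$ are finite. Enlarge $P$ by the finitely many primes dividing the orders of these groups for $l\le d+1$. Then the homotopy fibre $\Phi$ of $\Psi_k:BSO(n)_k\to T_k$ has $\pi_l(\Phi)=0$ for $l\le d$. The obstructions to lifting $(0,\dots,0,a):X\to T_k$ through $\Psi_k$ lie in $H^{l+1}(X;\pi_l(\Phi))$ with $l\ge d+1$. These vanish by (2). So there is $\varphi:X\to BSO(n)_k$ with $\varphi^*e=a$.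

**Step 2: the fibration and its connecting map.** The universal sphere bundle $S^{n-1}\to BSO(n-1)\to BSO(n)$ localizes to a fibre sequence $S\to BSO(n-1)_k\to BSO(n)_k$. (For $n\ge4$ all three spaces are simply connected; for $n=2$ it is $K(k,1)\to*\to K(k,2)$.) Let $j:N\to X$ be its pullback along $\varphi$, a fibration with fibre $S$. We claim that the connecting map $\partial:\Omega X\to S$ satisfies
$$\partial_*(\alpha')=\pm\langle a,\alpha'\rangle\quad\text{on }\pi_{n-1}(\Omega X)=\pi_n(X). \tag{6}$$
By naturality and $k$-linearity it is enough to show that for the universal bundle $\pi:E\to B$ with fibre $F=S^{n-1}$ the boundary $\pi_n(B)\to\pi_{n-1}(F)=\mathbb Z$ is $\pm\langle e,-\rangle$. The Euler class is, up to sign, the transgression of a generator $v\in H^{n-1}(F)$, which means that $\pi^*:H^n(B,*)\to H^n(E,F)$ takes $e$ to $\pm\delta v$. Let $x\in\pi_n(B)$ correspond to $\tilde x\in\pi_n(E,F)$. Then $\langle v,\partial\tilde x\rangle=\pm\langle\delta v,\tilde x\rangle=\pm\langle\pi^*e,\tilde x\rangle=\pm\langle e,x\rangle$.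

**Step 3: splitting and part (a).** Extend $\alpha$ to $\alpha:\Sigma S\simeq S^n_k\to X$, and let $\sigma=\Omega\alpha\circ\mathcal E:S\to\Omega X$ be its adjoint, where $\mathcal E:S\to\Omega\Sigma S$ is the suspension. By (6), $\partial\sigma:S\to S$ is multiplication by $\pm1$ on $\pi_{n-1}(S)=k$. So it is an equivalence (a homology isomorphism of simply connected spaces if $n\ge4$, a $\pi_1$-isomorphism of $K(k,1)$ if $n=2$). Hence $\partial_*$ is onto, and for all $l\ge1$
$$0\to\pi_l(N)\to\pi_l(X)\xrightarrow{\partial_*}\pi_{l-1}(S)\to0 \tag{7}$$
is exact, with $\pi_0(S)=0$, and it is split by $\sigma_*$. So $N$ is $(n-1)$-connected, in particular simply connected, and $k$-local. Part (a) holds because $n-1$ is odd, so that $\pi_{l-1}(S)\otimes\mathbb Q$ is $\mathbb Q$ for $l=n$ and $0$ otherwise. Moreover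
$$e_X=\sigma\cdot\Omega j:\ S\times\Omega N\to\Omega X \tag{8}$$
is an isomorphism on homotopy groups of connected spaces, hence an equivalence. For $k\subset k'$ the localized map $\sigma_{k'}\cdot\Omega j_{k'}:S_{k'}\times\Omega N_{k'}\to\Omega X_{k'}$ induces $(e_X)_*\otimes k'$ on homotopy groups, so (8) persists after localization, with $\sigma_{k'}=\Omega\alpha_{k'}\circ\mathcal E$. Likewise (7) localizes, so $j_{k'}$ has homotopy fibre $S_{k'}$.

**Step 4: $N$ satisfies Poincaré duality mod $p$.** By the Serre spectral sequence, $H_*(N;k)$ is finitely generated and vanishes above degree $D=d+(n-1)$. After inverting finitely many more primes and localizing everything, we may assume that it is free. Let $p\notin P$, $\mathbb F=\mathbb F_p$, and use coefficients $\mathbb F$. The cohomology spectral sequence of $S\to N\to X$ has the two rows $H^*(X)$ and $H^*(X)v$ with $|v|=n-1$, and the differential $d_n(xv)=\pm x\cup\varepsilon$ for the class $\varepsilon=d_nv\in H^n(X)$. This gives exact sequences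
$$0\to C^l\xrightarrow{\,j^*\,}H^l(N)\xrightarrow{\,\pi_!\,}K^{l-n+1}\to0,\qquad C^l=H^l(X)/\varepsilon H^{l-n}(X),\quad K^s=\ker(\varepsilon:H^s(X)\to H^{s+n}(X)),$$
and multiplicativity gives $\pi_!(j^*x\cup y)=\pm\,x\cup\pi_!(y)$. In degree $D$ we have $C^D=0$, as $D>d$, and $K^d=H^d(X)$, as $H^{d+n}(X)=0$. So $\pi_!:H^D(N)\cong H^d(X)\cong\mathbb F$. Use this to evaluate products in degree $D$. For $x\in H^l(X)$ and $y\in H^{D-l}(N)$, the product $j^*x\cup y$ evaluates to $\pm\langle x\cup\pi_!(y),[X]\rangle$. Two consequences:

- $C^l$ and $C^{D-l}$ pair to zero, since $\pi_!j^*=0$.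
- $C^l$ pairs with $K^{D-l-n+1}=K^{d-l}$ perfectly. Indeed, under the perfect pairing of $H^l(X)$ with $H^{d-l}(X)$, the annihilator of $\varepsilon H^{l-n}(X)$ consists of the $w$ with $\langle \varepsilon\cup y\cup w,[X]\rangle=0$ for all $y\in H^{l-n}(X)$. By duality this means $\varepsilon w=0$, that is, $w\in K^{d-l}$.

Choose complements of $C^l$ in $H^l(N)$ and of $C^{D-l}$ in $H^{D-l}(N)$; they are copies of $K^{l-n+1}$ and $K^{d-l}$. The pairing $H^l(N)\times H^{D-l}(N)\to\mathbb F$ is then block triangular: a zero block on $C^l\times C^{D-l}$ and perfect blocks on $C^l\times K^{d-l}$ and on $K^{l-n+1}\times C^{D-l}$ (the second consequence again, with $D-l$ in place of $l$, since $d-(D-l)=l-n+1$). So it is perfect.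

**Step 5: $N$ is a $k$-PD space.** As $H_*(N;k)$ is free, $H^*(N;\mathbb F_p)=H^*(N;k)\otimes\mathbb F_p$ for all $p\notin P$. Hence $H_D(N;k)\cong k$, and the cup pairings over $k$ are given by square matrices whose determinants are nonzero modulo every $p\notin P$. Such determinants are units of $k$. So $N$ is a $k$-PD space of dimension $D$.

**Step 6: inertness descends, which is (b).** By the last remark of Step 3 and base change we may assume $k''=k$. Let $i:\overline X\to X$ be a truncation, and let $i_N:\overline N\to N$ be a truncation such that $\Omega i_N$ has a right homotopy inverse $r$. The point is that $\overline N$ is small compared with $X$, although $D>d$. Since $N$ is $(n-1)$-connected, duality gives $H_l(N;k)=0$ for $D-n<l<D$, and $D-n=d-1$. So $H_l(\overline N;k)=0$ for all $l\ge d$, and $H_{d-1}(\overline N;k)=H_{d-1}(N;k)$ is free. By Lemma 2(b) for $X$ (recall $d\ge4$), $j\,i_N\simeq i\,g$ for some $g:\overline N\to\overline X$. Also $\alpha\simeq i\tilde\alpha$ for some $\tilde\alpha:\Sigma S\to\overline X$, since $n\le d-2$. As maps $S\times\Omega N\to\Omega X$,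
$$\Omega i\circ\big((\Omega\tilde\alpha\circ\mathcal E)\cdot(\Omega g\circ r)\big)\simeq(\Omega\alpha\circ\mathcal E)\cdot(\Omega j\circ\Omega i_N\circ r)\simeq\sigma\cdot\Omega j=e_X .$$
Composing $(\Omega\tilde\alpha\circ\mathcal E)\cdot(\Omega g\circ r)$ with $e_X^{-1}$ gives a right homotopy inverse of $\Omega i$. $\square$

Watch the proposition at work on $V$, recording rational Betti numbers $b_0,b_1,\dots$ computed from $b_l(N)=\dim C^l+\dim K^{l-1}$ (here $n=2$ and $\varepsilon$ is a nonzero multiple of $a$):
$$(1,0,3,0,1)\to(1,0,2,2,0,1)\to(1,0,1,4,1,0,1)\to(1,0,0,5,5,0,0,1).$$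
In the first two steps duality makes multiplication by $a$ injective on $H^0$ and onto in top degree, and there is nothing else to know. In the third step one also needs $a^2=0$. The class $a$ is pulled back from $H^2(V)$, because $H^2$ of each stage is $C^2$ of the stage before. So $a^2$ is pulled back from $H^4(V)$ through $H^4$ of the $5$-dimensional stage, which is zero. After three steps the bottom degree is $3$, odd, and less than the dimension $7$. Proposition 5 then applies after inverting finitely many primes, and Proposition 6(b) brings inertness back to $V$.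

Compare $\mathbb{CP}^2$: one step gives Betti numbers $(1,0,0,0,0,1)$, those of $S^5$. Now the bottom degree equals the dimension, and Proposition 5 does not apply. The last task is to show that this happens only when $H^*(M;\mathbb Q)$ is generated by one element.

## 9. Counting rational homotopy: the proof of Theorem B

**(B1) implies (B3), step 1: the starting $k$-PD space.** Choose a finite $P_0$ such that, for $k_0=\mathbb Z[1/P_0]$, three things hold: $H_*(M;k_0)$ is free; the cup pairings into $H^m(M;k_0)\cong k_0$ are perfect; and $H_m(M;k_0)\to H_m(M,\overline M;k_0)=k_0$ is an isomorphism. The second is possible because the determinants are nonzero by rational duality. The third is possible because the map is injective ($\dim\overline M<m$) between modules of rank one. Then $X_0=M_{k_0}$ is a $k_0$-PD space of dimension $m$. As $m\ge3$, $\overline M$ is simply connected. By the third property, the exact sequence of $(M,\overline M)$ shows that $\overline M_{k_0}\to M_{k_0}$ is an isomorphism on homology below degree $m$, so it is a truncation.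

**Step 2: the lowest odd homotopy class.** Let $\nu$ be the least odd degree with $\pi_\nu(M)\otimes\mathbb Q\ne0$. It exists: otherwise the minimal Sullivan model has only even generators, hence zero differential, and its cohomology is a polynomial algebra, either $\mathbb Q$ or infinite dimensional. This contradicts $0<\dim\tilde H^*(M;\mathbb Q)<\infty$.

**Step 3: iterate Proposition 6.** We construct $k_s$-PD spaces $X_s$ of dimension $d_s$ and bottom degree $n_s$. While $n_s$ is even, apply Proposition 6 to get $X_{s+1}=N$ over $k_{s+1}\supseteq k_s$. This needs $n_s<d_s$, which is Step 4. By Proposition 6(a), $\pi_*(X_s)\otimes\mathbb Q$ has the dimensions of $\pi_*(M)\otimes\mathbb Q$ with $s$ even-degree classes removed. Since $\pi_{n_s}(X_s)$ is free and nonzero, $n_s$ is the lowest degree of $\pi_*(X_s)\otimes\mathbb Q$. The odd part is that of $M$, so $n_s\le\nu$, with equality if and only if $n_s$ is odd.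

**Step 4: $n_s<d_s$ always holds.** Suppose $n_s=d_s$. Then $X_s$ is rationally a sphere, so $\pi_*(X_s)\otimes\mathbb Q$ is finite dimensional with odd part of dimension $1$. By Step 3 the same holds for $M$. (If $M$ is hyperbolic this is already a contradiction, and Theorem A needs no more.) In general the minimal model of $M$ is $\Lambda(x_1,\dots,x_t,y)$ with $|x_i|$ even and $|y|\ge3$ odd. For degree reasons $dx_i=yf_i$ and $dy=g$ with $f_i,g\in\mathbb Q[x_1,\dots,x_t]$, and by minimality the $f_i$ have no constant term. Since $d f_i$ is a multiple of $y$ and $y^2=0$, the equation $d^2x_i=0$ reads $gf_i=0$.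

- Let $g\neq0$. Then all $f_i=0$, and the even cohomology is $\mathbb Q[x_1,\dots,x_t]/(g)$. As $g$ is homogeneous of positive degree, $t\ge1$ and this ring has Krull dimension $t-1$. It is finite dimensional, so $t=1$ and $g=cx_1^{r+1}$ with $c\ne0$. There is no odd cohomology, since $d(yw)=gw\ne0$ for $0\ne w\in\mathbb Q[x_1]$. So $H^*(M;\mathbb Q)=\mathbb Q[x_1]/(x_1^{r+1})$.
- Let $g=0$ and $t\ge1$. Let $x_1$ have least degree among the $x_i$. Then $\deg f_1=|x_1|+1-|y|<|x_1|$ and $f_1$ has no constant term, so $f_1=0$, and all powers of $x_1$ are cocycles. Since $g=0$, all coboundaries lie in the ideal $(y)$. So the powers of $x_1$ are linearly independent in cohomology, which contradicts finite dimensionality.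
- Let $g=0$ and $t=0$. Then $H^*(M;\mathbb Q)=\Lambda(y)$.

In every case that can occur, $H^*(M;\mathbb Q)$ is generated by one element, contradicting (B1).

**Step 5: the iteration stops at odd bottom degree.** Each step has $n_s<\nu$ and lowers the finite number $\sum_{l<\nu}\dim\pi_l\otimes\mathbb Q$ by one. So after finitely many steps we reach $X_r$ with $n_r=\nu$ odd and $n_r<d_r$.

**Step 6: come back down.** By Proposition 5, after inverting finitely many further primes, $X_r$ is inert. Let $k=\mathbb Z[1/P]$ be the resulting ring. By Proposition 6(b), $(X_{r-1})_k,\dots,(X_0)_k=M_k$ are successively inert. Since $n_0<d_0=m$, (1) gives $m\ge4$. So Lemma 3 applies to the truncation $\overline M_k\to M_k$, and $\Omega i_k:\Omega\overline M_k\to\Omega M_k$ has a right homotopy inverse. Thus $h$ is inert after localization away from the finite set $P$.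

**(B3) implies (B2).** Localize further, to $\mathbb Q$.

**(B2) implies (B1).** Rational inertness implies that $\pi_*(\overline M)\otimes\mathbb Q\to\pi_*(M)\otimes\mathbb Q$ is onto. Suppose that $H^*(M;\mathbb Q)$ is generated by one element $x$ of degree $n$. The map $H_m(M;\mathbb Q)\to H_m(M,\overline M;\mathbb Q)$ is an injection between one-dimensional spaces, hence an isomorphism. So $H^*(\overline M;\mathbb Q)$ is $H^*(M;\mathbb Q)$ modulo the top class.

If $x^2=0$, then $n=m$ and $\overline M$ is rationally trivial, but $\pi_m(M)\otimes\mathbb Q\ne0$ by the rational Hurewicz theorem. So the map is not onto.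

Otherwise $n$ is even and $H^*(M;\mathbb Q)=\mathbb Q[x]/(x^{r+1})$ with $r\ge2$. The minimal models of $M$ and $\overline M$ are $\Lambda(x,y)$ with $dy=x^{r+1}$ and $\Lambda(x,y')$ with $dy'=x^r$. So $\pi_{(r+1)n-1}(M)\otimes\mathbb Q\neq0$, while $\pi_*(\overline M)\otimes\mathbb Q$ lives in degrees $n$ and $rn-1$ only. Neither equals $(r+1)n-1$, so the map is not onto. This is the argument that ruled out $\mathbb{CP}^2$ in Section 1. In both cases we have a contradiction, and Theorem B is proved. With Section 2, so is Theorem A. $\blacksquare$

## 10. An explicit set of primes when the bottom degree is odd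

When the bottom degree of $M$ is odd, no use of Proposition 6 is needed, and the primes to invert can be read off from Proposition 5.

**Proof of Addendum C.** Let $k=\mathbb Z[1/P]$ for the set $P$ of the addendum. It is finite. By integral duality, and since $H_*(M;k)$ has no torsion, $M_k$ is a $k$-PD space of dimension $m$. Its bottom degree is $n\ge3$, so $m\ge4$ by (1).

Next, $\overline M_k\to M_k$ is a truncation. Indeed $H_m(M)\to H_m(M,\overline M)=\mathbb Z$ is injective between infinite cyclic groups, so its cokernel is finite. The cokernel embeds in $H_{m-1}(\overline M)$, which is free because $\dim\overline M\le m-1$. So the cokernel is $0$ and the map is an isomorphism. The exact sequence of $(M,\overline M)$ gives the rest.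

Finally, by Serre, for $n\ge3$ odd the group $\pi_j(S^n)$ is finite for $j>n$ and has no $p$-torsion for $n<j<n+2p-3$. If $p>(m-n+2)/2$, then $2p\ge m-n+3$, so $n+2p-3\ge m>m-1$. Hence $\pi_j(S^n)\otimes k=0$ for $n<j\le m-1$. Proposition 5 shows that $M_k$ is inert, and Lemma 3, applied to the truncation $\overline M_k\to M_k$, shows that $h$ is inert after localization away from $P$. $\blacksquare$
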